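# Weak Haar type $p$ without Haar type $p$

## 1. Two inequalities for dyadic martingales and a natural guess

Two inequalities will be compared. Both bound the norm of a dyadic martingale with values in a Banach space $X$ by the norms of its differences. One of them adds $p$-th powers. The other adds squares and pays a factor $n^{1/p-1/2}$ for the number $n$ of differences. When all differences have the same size, the two right-hand sides agree. So the first guess is that, for $1<p<2$, the second inequality is the first one in disguise: a space that satisfies the second satisfies the first. We set up the definitions, test this guess on simple cases, and see that it does well there. The lecture then shows that it is false for every $1<p<2$.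

Throughout, $L_p$ denotes $L_p[0,1)$ with Lebesgue measure, $\|f|L_p\|$ is the Bochner $L_p$-norm of an $X$-valued function $f$, and $\mathbb E$ is integration over $[0,1)$. Scalars are real or complex.

**Haar functions.** For $k\ge1$ and $j=1,\dots,2^{k-1}$ the function $\chi_k^{(j)}$ is supported on $\Delta_k^{(j)}=[(j-1)2^{-(k-1)},\,j2^{-(k-1)})$. It equals $+2^{(k-1)/2}$ on the left half of this interval and $-2^{(k-1)/2}$ on the right half. The $\chi_k^{(j)}$ are orthonormal in $L_2$.

For $x_k^{(j)}\in X$ put $d_k=\sum_{j=1}^{2^{k-1}}x_k^{(j)}\chi_k^{(j)}$, $k=1,\dots,n$. These functions form a martingale difference sequence, called a dyadic or Walsh–Paley martingale. For fixed $k$ the supports $\Delta_k^{(j)}$ are disjoint, so $\|d_k|L_2\|^2=\sum_j\|x_k^{(j)}\|^2$. As an example take $n=2$ and $f=x\chi_1^{(1)}+y\chi_2^{(1)}+z\chi_2^{(2)}$. On the four quarters of $[0,1)$ it takes the values $x+\sqrt2\,y,\ x-\sqrt2\,y,\ -x+\sqrt2\,z,\ -x-\sqrt2\,z$. The average over the left half is $x$ and over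 the right half $-x$, which are the values of $d_1$. The second step, $\pm\sqrt2\,y$ or $\pm\sqrt2\,z$, depends on where the first step went.

**Haar type.** For $1\le p\le2$, $X$ is of Haar type $p$ if there is $c\ge0$ such that for all $n$ and all $(x_k^{(j)})\subseteq X$
$$\bigg\|\sum_{k=1}^n\sum_{j=1}^{2^{k-1}}x_k^{(j)}\chi_k^{(j)}\bigg|L_p\bigg\|\le c\bigg(\sum_{k=1}^n\bigg\|\sum_{j=1}^{2^{k-1}}x_k^{(j)}\chi_k^{(j)}\bigg|L_p\bigg\|^p\bigg)^{1/p}.$$

**Weak Haar type.** For $1\le p<2$, $X$ is of weak Haar type $p$ if there is $c\ge0$ such that for all $n$ and all $(x_k^{(j)})\subseteq X$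
$$\bigg\|\sum_{k=1}^n\sum_{j=1}^{2^{k-1}}x_k^{(j)}\chi_k^{(j)}\bigg|L_2\bigg\|\le c\,n^{1/p-1/2}\bigg(\sum_{k=1}^n\sum_{j=1}^{2^{k-1}}\|x_k^{(j)}\|^2\bigg)^{1/2}.$$

**Rademacher type.** Let $r_k=2^{-(k-1)/2}\sum_j\chi_k^{(j)}$ be the Rademacher functions, which are independent and take the values $\pm1$ with probability $\frac12$ each. $X$ is of Rademacher type $p$ if $\|\sum_{k\le n}r_k\xi_k|L_2\|\le c\,(\sum_{k\le n}\|\xi_k\|^p)^{1/p}$ for some $c$, all $n$ and all $\xi_k\in X$.

Three facts serve as background and are not used in the proofs. Haar type $p$ coincides with martingale type $p$ (Pisier). For $1<p<2$, Haar type $p$ implies weak Haar type $p$. Weak Haar type $p$ implies Haar type $r$ for every $r<p$. So there is little room between the two notions, and the question is whether there is any: given $1<p<2$, is there a Banach space of weak Haar type $p$ that is not of Haar type $p$? The problem is from Joerg Wenzel, "Vector-valued Walsh-Paley martingales and geometry of Banach spaces", arXiv:math/9508207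 (1995).

## 2. Rademacher sums with one size, with few sizes, and with constant one

We test the guess on the simplest martingales, the Rademacher sums. Put $x_k^{(j)}=2^{-(k-1)/2}\xi_k$ for all $j$. Then $d_k=r_k\xi_k$ and $\sum_j\|x_k^{(j)}\|^2=\|\xi_k\|^2$. So weak Haar type $p$ with constant $A$ yields
$$\Big\|\sum_{k\le n}r_k\xi_k\Big|L_2\Big\|\le A\,n^{1/p-1/2}\Big(\sum_{k\le n}\|\xi_k\|^2\Big)^{1/2}.\tag{1}$$

*One size.* If $\|\xi_k\|=s$ for all $k\le n$, the right side of (1) is $A\,n^{1/p}s=A(\sum\|\xi_k\|^p)^{1/p}$. This is the Rademacher type $p$ inequality. The power of $n$ is the right one. In $\ell_p$ with $\xi_k=e_k$, the left side is $n^{1/p}$ and the right side is $A\,n^{1/p}$.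

*Few sizes.* Suppose that the norms $\|\xi_k\|$ take only $L$ different nonzero values $s_1,\dots,s_L$, with $s_l$ taken $n_l$ times. A sub-sum $\sum_{k\in S}r_k\xi_k$ has the same distribution as a sum over the first $|S|$ Rademacher functions, so (1) applies to each size separately. By the triangle inequality and Hölder,
$$\Big\|\sum_kr_k\xi_k\Big|L_2\Big\|\le A\sum_{l\le L}n_l^{1/p}s_l\le A\,L^{1-1/p}\Big(\sum_{l\le L}n_ls_l^p\Big)^{1/p}=A\,L^{1-1/p}\Big(\sum_k\|\xi_k\|^p\Big)^{1/p}.$$
So vectors that violate Rademacher type $p$ by a large factor must have many different sizes.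

*Constant one.* If the weak Haar inequality holds with constant $1$, the guess is true for all Rademacher sums. The method is to iterate the inequality for two vectors along a binary tree. We prepare the tree once, because it returns in Section 8.

**Dyadic trees.** Let $\pi_1,\dots,\pi_m\in(0,1)$ with $\sum_k\pi_k=1$. Choose integers $l_k\ge1$ with $\pi_k/2<2^{-l_k}\le\pi_k$. Since $\sum_k2^{-l_k}\le1$, there are disjoint dyadic intervals $J_k\subseteq[0,1)$ with $|J_k|=2^{-l_k}$: place them from left to right in order of decreasing length. Each left endpoint is then a sum of lengths that are multiples of the current length, so it is a multiple of the current length. A dyadic interval $I\subseteq[0,1)$ is of exactly one of three kinds: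

* it contains no $J_k$, which is always so if $|I|<\min_k|J_k|$;
* it equals some $J_k$, and then contains no other;
* it contains at least one $J_k$ and equals none, and then every $J_k\subseteq I$ lies in exactly one of its halves $I',I''$.

So a statement about all dyadic $I$ can be proved by induction on $|I|$, starting from $|I|<\min_k|J_k|$.

**Proposition 1.** *Every Banach space of weak Haar type $p$ with constant $1$ has Rademacher type $p$.*

*Proof.* **Step 1: a two-term inequality for blocks.** Inequality (1) with $n=2$ and $A=1$ reads $\mathbb E\|r_1x+r_2y\|^2\le2^{2/p-1}(\|x\|^2+\|y\|^2)$. Let $P,Q$ be finite sums $\sum r_kx_k$ over disjoint index sets. Multiplying $P$ and $Q$ by two further signs, independent of each other and of everything else, does not change the distribution of $P+Q$. Apply the two-vector inequality to these two signs, conditionally on $(P,Q)$, and integrate: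
$$\mathbb E\|P+Q\|^2\le2^{2/p-1}\big(\mathbb E\|P\|^2+\mathbb E\|Q\|^2\big).\tag{2}$$

**Step 2: iterating along a tree adapted to the sizes.** Let $x_1,\dots,x_m\in X$. We may assume that all $x_k\ne0$, and that $m\ge2$, since $m=1$ is trivial. Let $S=\sum_k\|x_k\|^p$ and $\pi_k=\|x_k\|^p/S\in(0,1)$, and take $l_k,J_k$ as above. For dyadic $I$ put $P_I=\sum_{J_k\subseteq I}r_kx_k$. We show
$$\mathbb E\|P_I\|^2\le\sum_{J_k\subseteq I}\Big(\frac{|I|}{|J_k|}\Big)^{2/p-1}\|x_k\|^2 .$$
If $I$ contains no $J_k$, both sides are $0$. If $I=J_k$, both sides are $\|x_k\|^2$. Otherwise $P_I=P_{I'}+P_{I''}$, and (2) with the induction hypothesis for the halves gives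
$$\mathbb E\|P_I\|^2\le2^{2/p-1}\sum_{J_k\subseteq I}\Big(\frac{|I|}{2|J_k|}\Big)^{2/p-1}\|x_k\|^2=\sum_{J_k\subseteq I}\Big(\frac{|I|}{|J_k|}\Big)^{2/p-1}\|x_k\|^2 .$$

**Step 3: reading off the root.** For $I=[0,1)$ we use $2^{l_k}<2/\pi_k=2S/\|x_k\|^p$ and $2-p(2/p-1)=p$:
$$\mathbb E\Big\|\sum_kr_kx_k\Big\|^2\le\sum_k2^{l_k(2/p-1)}\|x_k\|^2\le2^{2/p-1}S^{2/p-1}\sum_k\|x_k\|^p=2^{2/p-1}S^{2/p}.$$
Thus $\|\sum_kr_kx_k|L_2\|\le2^{1/p-1/2}(\sum_k\|x_k\|^p)^{1/p}$. $\square$

*Where this stops for $A>1$.* The factor in (2) becomes $A^22^{2/p-1}$, and it is paid at every node of the tree. The induction then yields $\sum_kA^{2l_k}2^{l_k(2/p-1)}\|x_k\|^2$ at the root. For $m=2^h$ vectors of equal norm this exceeds the wanted bound by $A^{2h}=m^{2\log_2A}$, which is unbounded. For equal norms one can use (1) once with $n=m$ and pay $A$ only once. For vectors of many different sizes no single application of (1) fits all of them, and repeated applications multiply the constants. So we look for a counterexample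 whose constant exceeds $1$, whose norm charges a fixed price for each nested application of the inequality, and whose bad vectors live on many scales.

## 3. Dual lattice norms on $c_{00}$ and the main theorems

From now on $1<p<2$ is fixed and
$$q=\tfrac p{p-1}>2,\qquad r=\tfrac q2>1,\qquad \tfrac1{r'}=1-\tfrac1r=1-\tfrac2q=\tfrac2p-1 .$$
Let $c_{00}$ be the space of finitely supported scalar sequences with unit vectors $e_k$. The operations $|x|$, $|x|^2$, $|x|^{1/2}$, $\max$ and products of sequences are coordinatewise. For a nonnegative sequence $f$ and $z\in c_{00}$ write $f(z)=\sum_kf(k)z_k$. A *lattice norm* satisfies $|x|\le|y|\Rightarrow\|x\|\le\|y\|$. The bilinear duality pairing is $\langle\cdot,\cdot\rangle$.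

We build $X$ as a dual space, because an upper estimate in $X$ becomes a lower estimate in the predual, and a lower estimate is easy to force: one puts enough functionals into the set that defines the norm. We also want coordinatewise squares to be available, because $\frac12(|x+y|^2+|x-y|^2)=|x|^2+|y|^2$ holds coordinatewise. This suggests norms whose square is a norm of $|x|^2$.

**Setting (S).** $V_0=(c_{00},\|\cdot\|_V)$ with a lattice norm satisfying $\|(|x|^2+|y|^2)^{1/2}\|_V^2\le\|x\|_V^2+\|y\|_V^2$, and $X=V_0^*$, which is a Banach space. Put $N(z)=\big\||z|^{1/2}\big\|_V^2$. Then $\|x\|_V^2=N(|x|^2)$.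

The function $N$ is a lattice norm on $c_{00}$. Homogeneity, definiteness and monotonicity are immediate. The triangle inequality follows from
$$N(z+w)\le\big\|(|z|+|w|)^{1/2}\big\|_V^2\le N(z)+N(w),$$
where the second inequality is the defining one for $|z|^{1/2},|w|^{1/2}$. Since $\|\cdot\|_V$ is invariant under sign changes of coordinates, so is the norm of $X$.

*Examples.* Let $\|\cdot\|_V$ be the $\ell_q$-norm. Then $N(z)=\|z\|_r$, the hypothesis is the triangle inequality in $\ell_r$, and $X=\ell_p$. Let instead $\|\cdot\|_V$ be the sup norm. Then $N$ is the sup norm as well, and $X=\ell_1$.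

**Theorem 2.** *For every $A>1$ there is a Banach space $X$ in Setting (S), with permutation-invariant norm, that is of weak Haar type $p$ with constant $A$ but is not of Haar type $p$, and not even of Rademacher type $p$.*

So the guess fails for every $1<p<2$. Such a space exists with a sign- and permutation-invariant norm and with weak Haar type constant as close to $1$ as desired. By Proposition 1, the constant $A>1$ in Theorem 2 cannot be replaced by $1$.

**Theorem 3.** *In Setting (S), for each $A\ge1$ the following are equivalent:*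

1. *$X$ is of weak Haar type $p$ with constant $A$.*
2. *$\|\sum_{k\le n}r_k\xi_k|L_2\|\le A\,n^{1/p-1/2}(\sum_{k\le n}\|\xi_k\|^2)^{1/2}$ for all $n$ and $\xi_k\in X$.*
3. *$\sum_{i\le n}\|v_i\|_V^2\le A^2n^{2/p-1}\|\sum_{i\le n}v_i\|_V^2$ for all $n$ and all disjointly supported $v_1,\dots,v_n\in V_0$.*

*If they hold with $A=1$, then $X$ is of Haar type $p$ with constant $2^{1/p-1/2}$. By Theorem 2, for no $A>1$ do conditions 1–3 imply Haar type $p$.*

Let us test condition 3 on the examples. In terms of $N$ it says that $\sum_{i\le n}N(z_i)\le A^2n^{1/r'}N(\sum_{i\le n}z_i)$ for disjoint $z_i\ge0$ (put $z_i=|v_i|^2$). For $N=\|\cdot\|_r$ this holds with $A=1$, since $\sum_i\|z_i\|_r\le n^{1/r'}(\sum_i\|z_i\|_r^r)^{1/r}=n^{1/r'}\|\sum_iz_i\|_r$. For the sup norm and $z_i=e_i$ it would say $n\le A^2n^{1/r'}$, which fails for large $n$.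

Two implications are short. **1 ⟹ 2** is the derivation of (1).

**2 ⟹ 3.** The aim is to test condition 2 on norming functionals. Let $v_1,\dots,v_n\in V_0$ be disjointly supported, not all zero. Choose $\xi_i\in X$ with $\|\xi_i\|\le1$ and $\xi_i(v_i)=\|v_i\|_V$. Replacing $\xi_i$ by $w\mapsto\xi_i(1_{\operatorname{supp}v_i}w)$ keeps both properties, because $\|\cdot\|_V$ is a lattice norm. So we may assume that $\xi_i$ is supported on $\operatorname{supp}v_i$. By sign invariance $\|\sum_i\pm\|v_i\|_V\xi_i\|$ does not depend on the signs, so it equals the $L_2$-norm of the Rademacher sum. Therefore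
$$\sum_i\|v_i\|_V^2=\Big\langle\sum_i\|v_i\|_V\xi_i,\sum_iv_i\Big\rangle\le\Big\|\sum_ir_i\|v_i\|_V\xi_i\Big|L_2\Big\|\,\Big\|\sum_iv_i\Big\|_V\le A\,n^{1/p-1/2}\Big(\sum_i\|v_i\|_V^2\Big)^{1/2}\Big\|\sum_iv_i\Big\|_V .$$
Dividing by $(\sum_i\|v_i\|_V^2)^{1/2}$ and squaring gives condition 3.

## 4. From disjoint vectors to dyadic martingales: the functionals $G_m$

We prove **3 ⟹ 1**. Assume (S) and condition 3, fix $n$, and put $B=A^2n^{2/p-1}$. Condition 3 says
$$\sum_{i\le n}N(z_i)\le B\,N\Big(\sum_{i\le n}z_i\Big)\qquad\text{for disjointly supported }z_i\ge0\text{ in }c_{00}.\tag{3}$$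

The differences of a martingale are in no way disjoint, so the first task is to remove disjointness.

**Step 1: dropping disjointness.** *For all $z_1,\dots,z_n\ge0$ in $c_{00}$ we have $\sum_{i\le n}N(z_i)\le B\,N(\sum_{i\le n}z_i)$.*

By Hahn–Banach, applied to $N$ on real $c_{00}$, there are real sequences $h_i$ with $h_i(z_i)=N(z_i)$ and $|h_i(w)|\le N(w)$ for all $w$. Here $h(w)=\sum_kh(k)w_k$ is a finite sum. Let $f_i=|h_i|$. For $w\ge0$ we have $f_i(w)=h_i(\operatorname{sgn}(h_i)\,w)\le N(w)$. Also $f_i(z_i)\ge h_i(z_i)=N(z_i)$, so $f_i(z_i)=N(z_i)$.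

Let $F=\max_if_i$. Assign each coordinate to an index where the maximum is attained: this gives a partition $D_1,\dots,D_n$ of $\mathbb N$ with $F=f_i$ on $D_i$. For $z\ge0$ the pieces $1_{D_i}z$ are disjoint, so (3) gives
$$F(z)=\sum_if_i(1_{D_i}z)\le\sum_iN(1_{D_i}z)\le B\,N(z).$$
Hence $\sum_iN(z_i)=\sum_if_i(z_i)\le\sum_iF(z_i)=F(\sum_iz_i)\le B\,N(\sum_iz_i)$.

*What a direct attempt would do next, and where it fails.* Let $f_k=f_{k-1}+d_k$ be a $V_0$-valued dyadic martingale. On the dyadic interval where $f_{k-1}=x$, the function $f_k$ takes the values $x+y$ and $x-y$, so convexity of $N$ and the parallelogram identity give $\mathbb E\,N(|f_k|^2)\ge\mathbb E\,N(|f_{k-1}|^2+|d_k|^2)$. One would like to continue in this way down to $\mathbb E\,N(\sum_k|d_k|^2)$ and then apply Step 1. But $|d_k|^2$ depends on the outcome of step $k-1$. Taking the mean over that step inside $N$ replaces $|d_k|^2$ by an average, and $N$ of an average may be smaller than the average of $N$. For $N=\|\cdot\|_r$ and the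 two outcomes $e_1,e_2$, one gets $N(\frac12(e_1+e_2))=2^{1/r-1}<1$. So the quantity $\mathbb E\,N(|d_k|^2)$ that we want to keep is damaged at the next step. The remedy is to turn $|d_k|^2$ into the number $N(|d_k|^2)$ at once, before the past is averaged. We need a convex functional that can release this number. The largest total $N$-mass of $m$ pieces cut out of $z$ does this.

**Step 2: a cotype inequality for $V_0$.** *Let $g=g_0+\sum_{k=1}^nd_k$ with $g_0\in V_0$, $d_k=\sum_jy_k^{(j)}\chi_k^{(j)}$, $y_k^{(j)}\in V_0$. Then $\sum_{k\le n}\mathbb E\|d_k\|_V^2\le B\,\mathbb E\|g\|_V^2$.*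

For $0\le m\le n$ and $0\le z\in c_{00}$ put
$$G_m(z)=\sup\Big\{\sum_{i=1}^mN(z_i):z_i\ge0,\ \sum_{i=1}^mz_i\le z\Big\}=\sup\Big\{\sum_{i=1}^mN(\mu_iz):\mu_i:\mathbb N\to[0,1],\ \sum_{i=1}^m\mu_i\le1\Big\}.$$
The two forms agree. Given $z_i$, take $\mu_i=z_i/z$ where $z\ne0$ and $\mu_i=0$ elsewhere; since $0\le z_i\le z$, we have $z_i=\mu_iz$. Given $\mu_i$, take $z_i=\mu_iz$. By monotonicity of $N$, $G_m(z)\le mN(z)<\infty$. In the second form the set of admissible $(\mu_i)$ does not depend on $z$, and each $z\mapsto N(\mu_iz)$ is convex. So $G_m$ is a supremum of convex functions and is convex on the cone of nonnegative elements of $c_{00}$. Three more properties are needed: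

* $G_0=0$.
* $G_n\le B\,N$, by Step 1 and monotonicity of $N$.
* $G_m(u+w)\ge G_{m-1}(u)+N(w)$ for $u,w\ge0$ and $m\ge1$: adjoin the piece $w$ to a family admissible for $u$.

Let $f_k=g_0+d_1+\dots+d_k$. On $\Delta_k^{(j)}$ the function $f_{k-1}$ has a constant value $x$. With $y=2^{(k-1)/2}y_k^{(j)}$ we have $f_k=x+y$ on the left half of $\Delta_k^{(j)}$, $f_k=x-y$ on the right half, and $|d_k|=|y|$ on both. By convexity, the parallelogram identity and the third property, the mean of $G_k(|f_k|^2)$ over $\Delta_k^{(j)}$ satisfies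
$$\tfrac12G_k(|x+y|^2)+\tfrac12G_k(|x-y|^2)\ge G_k(|x|^2+|y|^2)\ge G_{k-1}(|x|^2)+N(|y|^2).$$
Here $N(|y|^2)=\|y\|_V^2$ is the value of $\|d_k\|_V^2$ on $\Delta_k^{(j)}$. Averaging over $j$,
$$\mathbb E\,G_k(|f_k|^2)\ge\mathbb E\,G_{k-1}(|f_{k-1}|^2)+\mathbb E\|d_k\|_V^2 .$$
Summing over $k=1,\dots,n$ and using $G_0=0$ and $G_n\le BN$,
$$\sum_{k\le n}\mathbb E\|d_k\|_V^2\le\mathbb E\,G_n(|f_n|^2)\le B\,\mathbb E\,N(|g|^2)=B\,\mathbb E\|g\|_V^2 .$$

**Step 3: duality.** This step turns Step 2 into the weak Haar inequality for $X$. Let $f=\sum_{k\le n}\sum_jx_k^{(j)}\chi_k^{(j)}$ with $x_k^{(j)}\in X=V_0^*$, and assume $f\ne0$, since otherwise there is nothing to prove. The function $f$ has a constant value $f_I$ on each dyadic interval $I$ of length $2^{-n}$. Let $0<\varepsilon<1$. Choose $v_I\in V_0$ with $\|v_I\|_V\le1$ such that $\langle f_I,v_I\rangle$ is real and at least $(1-\varepsilon)\|f_I\|$; in the complex case a unimodular factor achieves this. Set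
$$g=\|f|L_2\|^{-1}\sum_I1_I\|f_I\|v_I .$$
Then $\|g|L_2\|\le1$ and $\mathbb E\langle f,g\rangle\ge(1-\varepsilon)\|f|L_2\|^{-1}\,\mathbb E\|f\|^2=(1-\varepsilon)\|f|L_2\|$.

The constant function $1$ and the $2^n-1$ Haar functions of levels $1,\dots,n$ are orthonormal and lie in the $2^n$-dimensional space spanned by the $1_I$, so they form a basis of it. Expanding each $1_I$ gives $g=g_0+\sum_{k\le n}\sum_jy_k^{(j)}\chi_k^{(j)}$ with $g_0,y_k^{(j)}\in V_0$. Write $d_k(g)=\sum_jy_k^{(j)}\chi_k^{(j)}$. Step 2 gives $\sum_{k,j}\|y_k^{(j)}\|_V^2=\sum_k\mathbb E\|d_k(g)\|_V^2\le B$. By orthonormality and Cauchy–Schwarz,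
$$\mathbb E\langle f,g\rangle=\sum_{k,j}\langle x_k^{(j)},y_k^{(j)}\rangle\le\Big(\sum_{k,j}\|x_k^{(j)}\|^2\Big)^{1/2}\Big(\sum_{k,j}\|y_k^{(j)}\|_V^2\Big)^{1/2}\le A\,n^{1/p-1/2}\Big(\sum_{k,j}\|x_k^{(j)}\|^2\Big)^{1/2}.$$
Letting $\varepsilon\to0$ proves condition 1, and with it the equivalence in Theorem 3. $\square$

## 5. A norm that pays a factor $\gamma$ for each averaging

By Section 4, weak Haar type only requires condition 3. We now build the norm around condition 3, with as little else as possible. Let $A>1$ and $\gamma=A^{-2}\in(0,1)$. Put $K_0=\{0\}\cup\{e_k:k\in\mathbb N\}$,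
$$K_{m+1}=K_m\cup\Big\{\gamma n^{-1/r'}\sum_{i=1}^nf_i:\ n\ge1,\ f_i\in K_m\text{ disjointly supported}\Big\},\qquad K=\bigcup_mK_m .$$
For instance, $\gamma2^{-1/r'}(e_1+e_2)\in K_1$, and $\gamma2^{-1/r'}\big(\gamma2^{-1/r'}(e_1+e_2)+e_3\big)\in K_2$. Coordinates that lie deeper in the nesting carry more factors $\gamma$. Three properties follow by induction on $m$:

* $K$ consists of nonnegative finitely supported sequences and is invariant under permutations of $\mathbb N$.
* $f\in K$ implies $1_Ef\in K$ for $E\subseteq\mathbb N$ (restrict each $f_i$; the zero sequence is allowed).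
* $\|f\|_{r'}\le1$ for $f\in K$, because $\|\gamma n^{-1/r'}\sum f_i\|_{r'}^{r'}=\gamma^{r'}n^{-1}\sum\|f_i\|_{r'}^{r'}$ for disjoint $f_i$.

Since the $K_m$ increase, disjoint $f_1,\dots,f_n\in K$ lie in a common $K_m$, so $\gamma n^{-1/r'}\sum f_i\in K$. Define
$$N(z)=\sup_{f\in K}f(|z|),\qquad\|x\|_V=N(|x|^2)^{1/2}=\sup_{f\in K}\Big(\sum_kf(k)|x_k|^2\Big)^{1/2},\qquad X=V_0^* .$$

**Step 1: this is Setting (S).** Since $e_k\in K$, and by Hölder with $\|f\|_{r'}\le1$,
$$\|z\|_\infty\le N(z)\le\|z\|_r .$$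
So $\|\cdot\|_V$ is a finite supremum of weighted $\ell_2$-seminorms, and it dominates $\|\cdot\|_\infty$. Hence it is a norm, and it is a lattice norm because the weights are nonnegative. It satisfies $N(z)=\||z|^{1/2}\|_V^2$. Finally,
$$\|(|x|^2+|y|^2)^{1/2}\|_V^2=N(|x|^2+|y|^2)\le N(|x|^2)+N(|y|^2)=\|x\|_V^2+\|y\|_V^2 .$$
By permutation invariance of $K$, the norms of $V_0$ and $X$ are permutation invariant.

**Step 2: condition 3 holds with constant $A$.** Let $z_1,\dots,z_n\ge0$ be disjoint and $\eta>0$. Choose $f_i\in K$ with $f_i(z_i)\ge N(z_i)-\eta$. After restriction we may assume $\operatorname{supp}f_i\subseteq\operatorname{supp}z_i$. Then $\gamma n^{-1/r'}\sum f_i\in K$, and evaluating it at $\sum z_i$ gives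
$$N\Big(\sum_iz_i\Big)\ge\gamma n^{-1/r'}\sum_i\big(N(z_i)-\eta\big).$$
Let $\eta\to0$ and put $z_i=|v_i|^2$. This is condition 3 with $A^2=\gamma^{-1}$, since $1/r'=2/p-1$. By Section 4, $X$ is of weak Haar type $p$ with constant $A$.

## 6. Vectors spread over many scales

If $X$ had Rademacher type $p$, the norm $N$ would be equivalent to $\|\cdot\|_r$; Section 7 makes this precise. So we look for vectors with $\|x\|_r=1$ and $N(x)$ small. Flat vectors do not work: since $\gamma L^{-1/r'}1_{\{1,\dots,L\}}\in K$, the vector $L^{-1/r}1_{\{1,\dots,L\}}$ has $N\ge\gamma$. This agrees with Section 2, where few sizes did no harm.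

Several scales do work, at least against functionals without nesting. Let $x_i=L_i^{-1/r}1_{W_i}$ with disjoint sets $W_i$ of size $L_i=2^i$, and $y=M^{-1/r}\sum_{i\le M}x_i$, so $\|y\|_r=1$. Test $y$ against $\beta=n^{-1/r'}1_E$ with $|E|\le n$. Then
$$\beta(x_i)\le n^{-1/r'}L_i^{-1/r}\min(n,L_i)=\min\big((n/L_i)^{1/r},(L_i/n)^{1/r'}\big).$$
The scales with $L_i\ge n$ contribute to $\sum_i\beta(x_i)$ at most $\sum_{j\ge0}2^{-j/r}$, those with $L_i<n$ at most $\sum_{j\ge0}2^{-j/r'}$. So $\beta(y)\le C\,M^{-1/r}$ with $C$ depending only on $r$. One averaging sees essentially one scale. To see more scales a functional must nest averagings, and each nesting costs a factor $\gamma$. Bounded depth can be defeated by repeating the construction, and large depth is suppressed by $\gamma$. This is the proof of the lemma.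

**Lemma 4.** $\inf\{N(x):0\le x\in c_{00},\ \|x\|_r=1\}=0$.

*Proof.* We separate the factors $\gamma$ from the averagings. Let $B_0=\{0\}\cup\{e_k:k\in\mathbb N\}$ and
$$B_{d+1}=\Big\{n^{-1/r'}\sum_{i\le n}f_i:\ n\ge1,\ f_i\in B_d\text{ disjointly supported}\Big\},\qquad\varphi_d(x)=\sup_{\beta\in B_d}\beta(x)\quad(0\le x\in c_{00}).$$
Then $0\in B_d\subseteq B_{d+1}$ (take $n=1$), so $\varphi_d\le\varphi_{d+1}$. As for $K$, the elements of $B_d$ are nonnegative with $\|\beta\|_{r'}\le1$. Hence $\varphi_d(x)\le\|x\|_r$ by Hölder, and $\varphi_d(x)\le\|x\|_1$ since $\|\beta\|_\infty\le\|\beta\|_{r'}\le1$. Also $\varphi_d$ is monotone, subadditive, positively homogeneous and permutation invariant.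

**Step 1: sorting a functional of $K$ by depth.** *Every $f\in K$ is a finite sum $f=\sum_{j\ge0}\gamma^j\beta_j$ with $\beta_j\in B_j$ pairwise disjointly supported and $\|\sum_j\beta_j\|_{r'}\le1$.*

For $f\in K_0$ take $\beta_0=f$. Suppose $f=\gamma n^{-1/r'}\sum_{i\le n}f_i$ with disjoint $f_i=\sum_j\gamma^j\beta_{ij}$ of this form. Since all terms are nonnegative, $\operatorname{supp}\beta_{ij}\subseteq\operatorname{supp}f_i$, so all the $\beta_{ij}$ are pairwise disjoint. Put $\beta_0=0$ and $\beta_{j+1}=n^{-1/r'}\sum_i\beta_{ij}\in B_{j+1}$. Then $f=\sum_j\gamma^{j+1}\beta_{j+1}$, the $\beta_j$ are pairwise disjoint, and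
$$\Big\|\sum_j\beta_{j+1}\Big\|_{r'}^{r'}=n^{-1}\sum_{i\le n}\Big\|\sum_j\beta_{ij}\Big\|_{r'}^{r'}\le1 .$$

**Step 2: cutting at depth $D$.** This step bounds $N$ by a single $\varphi_D$ plus a small error. Fix $D$ and $x\ge0$. For $f\in K$ as in Step 1 we have $\beta_j(x)\le\varphi_j(x)\le\varphi_D(x)$ for $j\le D$. Moreover $\sum_{j>D}\gamma^j\beta_j\le\gamma^{D+1}\sum_j\beta_j$, and $\|\sum_j\beta_j\|_{r'}\le1$. Therefore
$$N(x)\le\sum_{j\le D}\gamma^j\varphi_j(x)+\gamma^{D+1}\|x\|_r\le(1-\gamma)^{-1}\varphi_D(x)+\gamma^{D+1}\|x\|_r .\tag{4}$$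

**Step 3: defeating depth $d$.** *For every $d$ and $\delta>0$ there is $0\le x\in c_{00}$ with $\|x\|_r=1$ and $\varphi_d(x)\le\delta$.*

The proof is by induction on $d$. For $d=0$ we have $\varphi_0=\|\cdot\|_\infty$, and $x=L^{-1/r}1_{\{1,\dots,L\}}$ with $L$ large will do. Assume the claim for $d$ and let $M\in\mathbb N$. We choose disjointly supported $x_1,\dots,x_M\ge0$ with $\|x_i\|_r=1$ one after another. The vector $x_1$ is arbitrary. With $s_i=|\operatorname{supp}x_i|$ and $P_i=2^{ir'}\max_{l\le i}s_l$ we require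
$$\varphi_d(x_{i+1})\le2^{-i}P_i^{-1/r}\qquad(1\le i<M).\tag{5}$$
This is possible: $P_i$ is known when $x_{i+1}$ is chosen, the induction hypothesis gives a vector with small $\varphi_d$, and permutation invariance lets us move its finite support away from the earlier ones. Let $y=M^{-1/r}\sum_ix_i$, so $\|y\|_r=1$.

To estimate $\varphi_{d+1}(y)$ put, for $x\ge0$,
$$T_n(x)=\sup\Big\{n^{-1/r'}\sum_{l\le n}\varphi_d(1_{E_l}x):\ E_1,\dots,E_n\subseteq\mathbb N\text{ disjoint}\Big\}.$$
$T_n$ is subadditive and positively homogeneous because $\varphi_d$ is. Any $\beta=n^{-1/r'}\sum_{l\le n}f_l\in B_{d+1}$ satisfies $\beta(y)\le T_n(y)$: take $E_l=\operatorname{supp}f_l$ and use $f_l(y)=f_l(1_{E_l}y)\le\varphi_d(1_{E_l}y)$. Hence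
$$\varphi_{d+1}(y)\le\sup_nT_n(y)\le M^{-1/r}\sup_n\sum_iT_n(x_i).$$
There are three bounds for $T_n(x_i)$:

* $T_n(x_i)\le n^{-1/r'}\,n\,\varphi_d(x_i)=n^{1/r}\varphi_d(x_i)$, by monotonicity of $\varphi_d$.
* $T_n(x_i)\le n^{-1/r'}\|x_i\|_1\le(s_i/n)^{1/r'}$, by $\varphi_d\le\|\cdot\|_1$ and then Hölder on $\operatorname{supp}x_i$ with $\|x_i\|_r=1$.
* $T_n(x_i)\le\sup n^{-1/r'}\sum_{l\le n}\|1_{E_l}x_i\|_r\le\|x_i\|_r=1$, by $\varphi_d\le\|\cdot\|_r$ and then Hölder for the $n$ terms.

Fix $n$. The $P_i$ are increasing. Let $i_0$ be the least $i\le M$ with $n\le P_i$, and $i_0=M+1$ if there is none.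

* For $i<i_0$ we have $n>P_i$, so the second bound gives $T_n(x_i)\le(s_i/P_i)^{1/r'}\le2^{-i}$.
* For $i_0<i\le M$ we have $i\ge2$ and $n\le P_{i_0}\le P_{i-1}$, so the first bound and (5) give $T_n(x_i)\le P_{i-1}^{1/r}\varphi_d(x_i)\le2^{-(i-1)}$.
* For $i=i_0\le M$ the third bound gives $T_n(x_i)\le1$.

The three groups contribute at most $1$ each, so $\sum_iT_n(x_i)\le3$ for every $n$. Thus $\varphi_{d+1}(y)\le3M^{-1/r}$, which is at most $\delta$ for $M$ large.

**Step 4: combining.** Given $\eta>0$, choose $D$ with $\gamma^{D+1}\le\eta/2$, and then, by Step 3, $x\ge0$ with $\|x\|_r=1$ and $\varphi_D(x)\le(1-\gamma)\eta/2$. By (4), $N(x)\le\eta$. $\square$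

## 7. Failure of Rademacher type $p$, and the proof of Theorem 2

Let $X$ be the space of Section 5. It is of weak Haar type $p$ with constant $A$, and its norm is sign and permutation invariant. It remains to show that $X$ is not of Haar type $p$ and not of Rademacher type $p$.

**Step 1: reduction to coordinate functionals.** Let $e_k^*\in X$ be the coordinate functionals. Since $\|x\|_V\ge\|x\|_\infty$ and $\|e_k\|_V=1$, we have $\|e_k^*\|=1$. Suppose $X$ is of Haar type $p$ with constant $c$. Take $x_k^{(j)}=2^{-(k-1)/2}a_ke_k^*$, so that $d_k=r_ka_ke_k^*$ and $\|d_k|L_p\|=|a_k|$. By sign invariance $\|\sum_kr_k(t)a_ke_k^*\|=\|\sum_ka_ke_k^*\|$ for all $t$. Hence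
$$\Big\|\sum_ka_ke_k^*\Big\|_X\le c\Big(\sum_k|a_k|^p\Big)^{1/p}\qquad\text{for all finite }(a_k).\tag{6}$$
If $X$ is of Rademacher type $p$ with constant $c$, then (6) follows as well, since the norm of $\sum_kr_ka_ke_k^*$ is constant on $[0,1)$ and so its $L_2$-norm is the left side.

**Step 2: (6) contradicts Lemma 4.** Let $0\le x\in c_{00}$ with $\|x\|_r=1$ and put $v=x^{1/2}$. Then $\sum_kv_k^q=\sum_kx_k^r=1$. Let $a_k=v_k^{q-1}$. Since $(q-1)p=q$, we have $\sum_ka_k^p=\sum_kv_k^q=1$, and also $\sum_ka_kv_k=1$. Therefore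
$$1=\Big\langle\sum_ka_ke_k^*,v\Big\rangle\le\Big\|\sum_ka_ke_k^*\Big\|_X\|v\|_V\le c\,N(x)^{1/2}.$$
By Lemma 4 the right side can be made smaller than $1$. This contradiction proves Theorem 2. $\square$

## 8. Condition 3 with constant one gives Haar type $p$

One assertion of Theorem 3 remains: in Setting (S), conditions 1–3 with $A=1$ imply Haar type $p$ with constant $2^{1/p-1/2}$. Proposition 1 gives only Rademacher type $p$, in any Banach space. In Setting (S) the tree argument can be run inside the lattice, and then the functional of Section 4 carries it to martingales. Assume condition 3 with $A=1$.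

**Step 1: a lower $r$-estimate, by a tree.** *For all $z_1,\dots,z_m\ge0$ in $c_{00}$ we have $\big(\sum_{k\le m}N(z_k)^r\big)^{1/r}\le2^{1/r'}N(\sum_{k\le m}z_k)$.*

Step 1 of Section 4 with $n=2$ gives $N(z_1)+N(z_2)\le2^{1/r'}N(z_1+z_2)$ for all $z_1,z_2\ge0$. We may assume that all $z_k\ne0$, and $m\ge2$, since $m=1$ is trivial. Let $S=\sum_kN(z_k)^r$ and $\pi_k=N(z_k)^r/S\in(0,1)$, and take $l_k,J_k$ as in Section 2. For dyadic $I$ let $z_I=\sum_{J_k\subseteq I}z_k$. We show
$$N(z_I)\ge\sum_{J_k\subseteq I}\Big(\frac{|J_k|}{|I|}\Big)^{1/r'}N(z_k).$$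
This is trivial if $I$ contains no $J_k$ or equals some $J_k$. Otherwise $z_I=z_{I'}+z_{I''}$, and by the induction hypothesis for the halves,
$$N(z_I)\ge2^{-1/r'}\big(N(z_{I'})+N(z_{I''})\big)\ge2^{-1/r'}\sum_{J_k\subseteq I}\Big(\frac{2|J_k|}{|I|}\Big)^{1/r'}N(z_k)=\sum_{J_k\subseteq I}\Big(\frac{|J_k|}{|I|}\Big)^{1/r'}N(z_k).$$
For $I=[0,1)$ we use $2^{-l_k}>\pi_k/2$ and $r/r'=r-1$:
$$N\Big(\sum_kz_k\Big)\ge\sum_k2^{-l_k/r'}N(z_k)\ge2^{-1/r'}\sum_k\pi_k^{1/r'}N(z_k)=2^{-1/r'}S^{-1/r'}\sum_kN(z_k)^r=2^{-1/r'}S^{1/r}.$$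

**Step 2: a $q$-cotype inequality.** This is the analogue of Step 2 of Section 4. The number of pieces no longer has to be counted, so one functional suffices. For $0\le z\in c_{00}$ let
$$G(z)=\sup\Big\{\sum_iN(z_i)^r:\ z_i\ge0,\ \sum_iz_i\le z\Big\}$$
over finite families. By Step 1, monotonicity of $N$ and $r/r'=r-1$, we have $G\le2^{r-1}N^r$; in particular $G$ is finite. Writing $z_i=\mu_iz$ as before, $G$ is a supremum of functions $z\mapsto\sum_iN(\mu_iz)^r$. These are convex because $t\mapsto t^r$ is convex and increasing on $[0,\infty)$, so $G$ is convex. Adjoining a piece gives $G(u+w)\ge G(u)+N(w)^r$ for $u,w\ge0$.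

Let $g=g_0+\sum_{k\le n}d_k$, $f_k$, $x$, $y$ be as in Step 2 of Section 4. The mean of $G(|f_k|^2)$ over $\Delta_k^{(j)}$ is at least $G(|x|^2+|y|^2)\ge G(|x|^2)+N(|y|^2)^r$, and $N(|y|^2)^r=\|y\|_V^{2r}=\|y\|_V^q$. Hence $\mathbb E\,G(|f_k|^2)\ge\mathbb E\,G(|f_{k-1}|^2)+\mathbb E\|d_k\|_V^q$. Summing, and using $G\ge0$,
$$\sum_{k\le n}\mathbb E\|d_k\|_V^q\le\mathbb E\,G(|g|^2)\le2^{r-1}\,\mathbb E\,N(|g|^2)^r=2^{r-1}\,\mathbb E\|g\|_V^q .\tag{7}$$

**Step 3: duality between $L_p$ and $L_q$.** Let $f=\sum_{k\le n}d_k\ne0$ with $d_k=\sum_jx_k^{(j)}\chi_k^{(j)}$, $x_k^{(j)}\in X$. Let $f_I$, $v_I$ and $\varepsilon$ be as in Step 3 of Section 4, and set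
$$g=\|f|L_p\|^{-(p-1)}\sum_I1_I\|f_I\|^{p-1}v_I .$$
Since $(p-1)q=p$, we have $\|g|L_q\|\le1$. Also $\mathbb E\langle f,g\rangle\ge(1-\varepsilon)\|f|L_p\|^{-(p-1)}\,\mathbb E\|f\|^p=(1-\varepsilon)\|f|L_p\|$. Expand $g$ as before, with Haar blocks $d_k(g)$. By orthogonality, Hölder twice, and (7),
$$(1-\varepsilon)\|f|L_p\|\le\sum_k\mathbb E\langle d_k,d_k(g)\rangle\le\sum_k\|d_k|L_p\|\,\|d_k(g)|L_q\|\le2^{(r-1)/q}\Big(\sum_k\|d_k|L_p\|^p\Big)^{1/p}.$$
Here $2^{(r-1)/q}=2^{1/2-1/q}=2^{1/p-1/2}$. Letting $\varepsilon\to0$, $X$ is of Haar type $p$ with constant $2^{1/p-1/2}$.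

For each $A>1$, the space of Theorem 2 satisfies conditions 1–3 with constant $A$ and is not of Haar type $p$. This completes the proof of Theorem 3. $\square$
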